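# Schmüdgen certificates on the hypercube: logarithmic degree bounds and a cubic at a corner

## 1. The guess: products of the constraints should give logarithmic bounds

Fix $n\ge 1$, write $\mathbf x=(x_1,\dots,x_n)$, let $\mathbb R[\mathbf x]_d$ be the real polynomials of degree at most $d$, and let
$$\Box_n=[-1,1]^n=\{\mathbf x\in\mathbb R^n:\ 1-x_i^2\ge 0,\ i=1,\dots,n\}.$$
If a polynomial $f$ is positive on $\Box_n$, we would like a formula that makes this visible. Two types of formula are in use. Write $\Sigma_{2r}$ for the cone of sums of squares of polynomials of degree at most $r$.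

**Definition (preordering).** For $J\subseteq\{1,\dots,n\}$ put $g_J=\prod_{i\in J}(1-x_i^2)$, with $g_\emptyset=1$. The truncated preordering is
$$\mathcal T_{2r}=\Big\{\sum_{J}\sigma_J\,g_J:\ \sigma_J\in\Sigma_{2r}\Big\}.$$

**Definition (quadratic module).** The truncated quadratic module is
$$\mathcal Q_{2r}=\Big\{\sigma_0+\sum_{i=1}^n\sigma_i(1-x_i^2):\ \sigma_i\in\Sigma_{2r}\Big\}.$$

Membership in $\mathcal T_{2r}$ is a Schmüdgen-type certificate, membership in $\mathcal Q_{2r}$ a Putinar-type certificate. Note that $2r$ bounds the degree of the *multipliers*, not of the products $\sigma_Jg_J$, and that $\mathcal T_{2r}\subseteq\mathcal T_{2r+2}$. For example, $1+x$ is nonnegative on $[-1,1]$, and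
$$1+x=\tfrac12(1+x)^2+\tfrac12(1-x^2)\in\mathcal T_2 .\tag{1}$$

For $f>0$ on $\Box_n$ let $f_{\max},f_{\min}$ be its maximum and minimum on $\Box_n$. How large must $r$ be, when $f_{\min}$ is small compared with $f_{\max}$? For the quadratic module it is known that no bound of the form $C(n,d)(1+\log(f_{\max}/f_{\min}))$ can hold: already for $n=2$ the polynomials
$$(1-x_1^2)(1-x_2^2)+\epsilon$$
rule it out. For the preordering these polynomials are no obstacle at all: taking $\sigma_{\{1,2\}}=1$ and $\sigma_\emptyset=\epsilon$, they lie in $\mathcal T_0$, for every $\epsilon>0$. The products $g_J$ are exactly what the quadratic module lacks. So the natural guess is *yes* to the following question, posed in Lorenzo Baldi and Lucas Slot, "Degree bounds for Putinar's Positivstellensatz on the hypercube", arXiv:2302.12558 (2023):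

> Is there, for every $n$ and $d$, a constant $C(n,d)$ such that every $f\in\mathbb R[\mathbf x]_d$ with $f>0$ on $\Box_n$ satisfies $f\in\mathcal T_{2r}$ for all $r\ge C(n,d)\,\big(1+\log(f_{\max}/f_{\min})\big)$?

Since $\log(f_{\max}/f_{\min})\ge 0$, a bound "$r\ge r_0$ suffices", with $r_0$ depending only on $n$ and $d$, answers the question positively for that pair $(n,d)$, with $C=r_0$. In the simplest cases this stronger statement is what we find.

Throughout, $\ell_i^{\pm}=1\pm x_i$ and $g_i=1-x_i^2$. As in (1),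
$$2\ell_i^\pm=(\ell_i^\pm)^2+g_i .\tag{2}$$

**Proposition 1.** If $n=1$ and $d\ge1$, then every $f\in\mathbb R[x]_d$ with $f\ge0$ on $[-1,1]$ lies in $\mathcal T_{2\lceil d/2\rceil}$. If $d=1$ ($n$ arbitrary), then every $f\in\mathbb R[\mathbf x]_1$ with $f\ge0$ on $\Box_n$ lies in $\mathcal T_2$.

**Proof.** For $n=1$ recall Lukács' theorem (Szegő, *Orthogonal Polynomials*, Thm. 1.21.1). If $f\ge 0$ on $[-1,1]$ has degree $2m$, then $f=a^2+(1-x^2)b^2$ with $\deg a\le m$, $\deg b\le m-1$. If it has degree $2m-1$, then $f=(1+x)a^2+(1-x)b^2$ with $\deg a,\deg b\le m-1$. In the even case we are done. In the odd case insert (2): $(1+x)a^2=\frac12\big((1+x)a\big)^2+\frac12a^2g_1$, and $(1+x)a$ has degree at most $m$; likewise for $1-x$. (Constants are trivial.)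

For $d=1$ write $f=c+\sum a_ix_i$. Its minimum on $\Box_n$ is $c-\sum|a_i|\ge0$, and
$$f=\Big(c-\sum|a_i|\Big)+\sum|a_i|\,\big(1+\operatorname{sgn}(a_i)x_i\big)\in\mathcal T_2$$
by (2). $\square$

## 2. Quadratics in two variables: the guess holds again

The next simplest case is $(n,d)=(2,2)$. Multiplying two copies of (2) gives, for any choice of signs,
$$4\,\ell_1^{\pm}\ell_2^{\pm'}=\big((\ell_1^{\pm})^2+g_1\big)\big((\ell_2^{\pm'})^2+g_2\big)=(\ell_1^\pm\ell_2^{\pm'})^2+(\ell_2^{\pm'})^2g_1+(\ell_1^{\pm})^2g_2+g_1g_2\in\mathcal T_4 .\tag{3}$$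
So for instance $(1-x_1)(1-x_2)+\epsilon\in\mathcal T_4$ for every $\epsilon>0$, with no growth in $1/\epsilon$.

**Proposition 2.** Every $f\in\mathbb R[x_1,x_2]_2$ with $f\ge 0$ on $\Box_2$ lies in $\mathcal T_4$.

**Proof.** Write $x=x_1$, $y=x_2$, and let $a_1,a_2$ be the coefficients of $x^2,y^2$ in $f$.

**Step 1: some $a_i\le 0$.** The aim is to reduce to one variable. By symmetry let $a_1\le 0$. Then $f-|a_1|g_1$ has no $x^2$ term, so it is affine in $x$, and at $x=\pm1$ it equals $f(\pm1,y)$. Hence
$$f=|a_1|g_1+\tfrac12\ell_1^+f(1,y)+\tfrac12\ell_1^-f(-1,y).$$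
By Proposition 1, $f(\pm1,y)=s_\pm+c_\pm g_2$, where $s_\pm$ is a sum of squares of polynomials in $y$ of degree at most $1$. The multiplier $c_\pm$ of $g_2$ is a nonnegative constant, because in the proof of Proposition 1 with $\deg f\le 2$ it is $b^2$, or a sum of terms $\frac12a^2$, $\frac12b^2$, with $a,b$ constant. Multiplying by $\ell_1^\pm=\frac12((\ell_1^\pm)^2+g_1)$ produces the four terms $\frac12s_\pm(\ell_1^\pm)^2$, $\frac12s_\pm g_1$, $\frac12c_\pm(\ell_1^{\pm})^2g_2$, $\frac12c_\pm g_1g_2$, all in $\mathcal T_4$.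

**Step 2: Hessian positive semidefinite.** Let $x^*$ minimize $f$ on $\Box_2$. Then
$$f(\mathbf x)=f(x^*)+\nabla f(x^*)\cdot(\mathbf x-x^*)+q(\mathbf x-x^*)$$
with $q$ a positive semidefinite quadratic form, hence a sum of squares of linear forms. By the first-order conditions, $\partial_if(x^*)=0$ if $|x_i^*|<1$, while $\partial_if(x^*)\ge0$ if $x_i^*=-1$ and $\partial_if(x^*)\le0$ if $x^*_i=1$. So the linear term is a nonnegative combination of the $\ell_i^\pm$, and $f\in\mathcal T_2$.

**Step 3: $a_1,a_2>0$; subtract as much of $g_1,g_2$ as possible.** This forces zeros, which will determine $f$ almost completely. Choose $\lambda_1,\lambda_2\ge0$ with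
$$\hat f=f-\lambda_1g_1-\lambda_2g_2\ge0\ \text{ on }\Box_2$$
and $\lambda_1+\lambda_2$ maximal. This is possible: the set of admissible $(\lambda_1,\lambda_2)$ is closed, contains $(0,0)$, and is bounded since $\lambda_1+\lambda_2\le f(0)$. It suffices to show $\hat f\in\mathcal T_4$. The coefficients of $x^2$ and $y^2$ in $\hat f$ are $a_i+\lambda_i>0$; write them as $\alpha^2,\beta^2$ with $\alpha,\beta>0$. If the Hessian of $\hat f$ is positive semidefinite, Step 2 applies. Otherwise, its diagonal being positive, its determinant is negative. Assume this from now on.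

**Step 4: there is a zero $z\in\Box_2$ of $\hat f$ with $\partial_1\hat f(z)=0$.** Suppose not. A zero $z$ minimizes $\hat f$ on $\Box_2$, so if $|z_1|<1$ then $\partial_1\hat f(z)=0$; hence every zero has $|z_1|=1$. If $z_1=-1$, minimality gives $\partial_1\hat f(z)\ge0$, so $\partial_1\hat f(z)>0$ by assumption. On a small rectangle around $z$, intersected with $\Box_2$, we have $\partial_1\hat f\ge c$ for some $c>0$, so there
$$\hat f(x,y)\ge\hat f(-1,y)+c(1+x)\ge c(1+x)\ge\tfrac c2g_1,$$
because $g_1=(1+x)(1-x)\le2(1+x)$. The case $z_1=1$ is the same with $1-x$. Finitely many of these rectangles cover the compact zero set (which may be empty), and off them $\hat f$ is bounded below by a positive constant, while $g_1\le 1$. So $\hat f-\lambda g_1\ge0$ on $\Box_2$ for some $\lambda>0$, which contradicts the maximality of $\lambda_1+\lambda_2$.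

**Step 5: this zero lies on a horizontal edge.** If $z$ were interior, the Hessian would be positive semidefinite. If $|z_1|=1$ and $|z_2|<1$, then $\partial_2\hat f(z)=0$ too, so $\nabla\hat f(z)=0$ and $\hat f(z+v)$ is the Hessian form $\frac12v^T(\operatorname{Hess}\hat f)v$; it is nonnegative for all $v$ in a half-plane (the directions into $\Box_2$), and since it is even in $v$ it is positive semidefinite. Both contradict our assumption. So $z_2=\pm1$. The polynomial $\hat f(x,z_2)$ has leading coefficient $\alpha^2$ and vanishes to second order at $z_1$, so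
$$\hat f(x,z_2)=\alpha^2(x-z_1)^2,\qquad z_1\in[-1,1].$$
Exchanging the roles of the variables in Steps 4 and 5, we get $\hat f(e',y)=\beta^2(y-y_0)^2$ with some $e'\in\{\pm1\}$, $y_0\in[-1,1]$.

**Step 6: the normal form.** Reflections $x\mapsto-x$, $y\mapsto -y$ preserve everything, so take $z_2=e'=-1$. Put $X=1+x$, $Y=1+y$, both in $[0,2]$. Then
$$\hat f|_{Y=0}=\alpha^2(X-X_0)^2,\qquad\hat f|_{X=0}=\beta^2(Y-Y_0)^2,\qquad X_0,Y_0\in[0,2].$$
Comparing at $X=Y=0$ gives $\alpha X_0=\beta Y_0=:k\ge0$. A quadratic is determined by these two restrictions and its $XY$ coefficient, so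
$$\hat f=(\alpha X+\beta Y-k)^2+cXY,\qquad c\in\mathbb R.$$

**Step 7: $c\ge 0$.** If $c\ge0$, then $\hat f\in\mathcal T_4$ by (3), since $XY=\ell_1^+\ell_2^+$. Let $c<0$. If $k>0$, then $X_0,Y_0>0$ and at $(X,Y)=(X_0/2,Y_0/2)$ the square vanishes, so $\hat f=cX_0Y_0/4<0$, a contradiction. If $k=0$, then $\hat f=\alpha^2X^2+\beta^2Y^2+(2\alpha\beta+c)XY$, and its Hessian determinant is negative exactly when $|2\alpha\beta+c|>2\alpha\beta$, which with $c<0$ means $c<-4\alpha\beta$. At $(X,Y)=(s\beta,s\alpha)$ with small $s>0$ this gives $\hat f=s^2\alpha\beta(4\alpha\beta+c)<0$, again a contradiction. So $c\ge0$ and $\hat f\in\mathcal T_4$, hence $f\in\mathcal T_4$. $\square$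

So far the guess is more than confirmed. It fails at the next step: two variables, degree three.

## 3. A cubic that defeats the guess

**Theorem 1.** For $0<\rho\le 1$ put $u_i=1-x_i$ and
$$f_\rho(\mathbf x)=u_1u_2(u_1+u_2-3\rho)+2\rho^3\in\mathbb R[x_1,x_2]_3 .$$
Then on $\Box_n$ ($n\ge2$): $f_{\rho,\min}=\rho^3>0$ and $6\le f_{\rho,\max}\le16$. If $r\ge1$ and $f_\rho\in\mathcal T_{2r}$, then $\rho>10^{-5}r^{-2}$, and hence
$$r>\tfrac1{600}\big(f_{\rho,\max}/f_{\rho,\min}\big)^{1/6}.$$
Consequently, for $n\ge2$, $d\ge3$ no constant $C(n,d)$ as in the question exists.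

*The range of $f_\rho$.* On $\Box_n$ we have $u_1,u_2\in[0,2]$. By AM–GM,
$$u_1^2u_2+u_1u_2^2+\rho^3\ \ge\ 3\rho u_1u_2,$$
with equality at $u_1=u_2=\rho$, which is in range since $\rho\le 1$. So $f_{\rho,\min}=\rho^3$. For the maximum, $4-3\rho>0$, $u_1u_2\le4$ and $u_1+u_2-3\rho\le4-3\rho$ give $u_1u_2(u_1+u_2-3\rho)\le4(4-3\rho)$ (the left side is $\le0$ if its last factor is), with equality at $u=(2,2)$. So $f_{\rho,\max}=16-12\rho+2\rho^3$, which is decreasing in $\rho\in[0,1]$ from $16$ to $6$, so it lies in $[6,16]$.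

*Letting $\rho\to0$ inside the box shows nothing.* The limit is $u_1^2u_2+u_1u_2^2$, and by (2) with $u_2=\ell_2^-$,
$$u_1^2u_2=\tfrac12(u_1u_2)^2+\tfrac12u_1^2g_2\in\mathcal T_4,$$
and likewise for the other term. The limit has a small certificate. The obstruction must be looked for at the scale $u\sim\rho$ near the corner $(1,1)$.

*The zoom.* Near $x_i=1$ put $x_i=\cos\theta_i$, so $u_i=1-\cos\theta_i\approx\theta_i^2/2$. If we replace $u_i$ by $\rho y_i^2$, then $f_\rho$ becomes $\rho^3M$ with
$$M(y_1,y_2)=y_1^2y_2^2(y_1^2+y_2^2-3)+2\ \ge 1 .$$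

*$M$ is not a sum of squares.* Suppose $M=\sum_jh_j^2$. Then $\deg h_j\le3$ (leading forms of squares do not cancel). On the axis $y_2=0$ we have $\sum_jh_j(y_1,0)^2=2$, so each $h_j(y_1,0)$ is constant; the same holds on $y_1=0$. Hence $h_j=c_j+y_1y_2q_j$ with $\deg q_j\le1$. The coefficient of $y_1^2y_2^2$ in $\sum h_j^2$ is then $\sum_jq_j(0)^2\ge0$, since $q_j$ has no $y_1y_2$ term that $c_j$ could multiply. But in $M$ this coefficient is $-3$.

The plan is to make this last argument quantitative. A certificate of degree $r$ for $f_\rho$ will turn into squares of trigonometric polynomials of degree about $r$. If $r$ is small compared with $\rho^{-1/2}$, the scale of $\theta$ in the zoom, such functions cannot oscillate at that scale and behave like polynomials of low degree, for which the contradiction above persists. Bernstein's inequality expresses this.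

## 4. Certificates become sums of trigonometric squares

**Lemma 1 (reduction).** If $f$ depends only on $x_1,\dots,x_{n_0}$ and $f\in\mathcal T_{2r}$ in $n\ge n_0$ variables, then $f\in\mathcal T_{2r}$ in $n_0$ variables.

**Proof.** Set $x_i=0$ for $i>n_0$. Then $g_J$ becomes $g_{J\cap\{1,\dots,n_0\}}$ and each $\sigma_J$ stays in $\Sigma_{2r}$. $\square$

**Lemma 2 (trigonometric form).** For each $i$ put $x_i=\cos\theta_i$ or $x_i=\sin\theta_i$, in any choice. If $f\in\mathcal T_{2r}$, then $F(\theta):=f(\mathbf x(\theta))$ is a finite sum $\sum_jh_j(\theta)^2$ of squares of real trigonometric polynomials $h_j$ of degree at most $r+1$ in each variable.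

**Proof.** Under the substitution $1-x_i^2$ becomes $\sin^2\theta_i$ or $\cos^2\theta_i$. So $q^2g_J$ with $\deg q\le r$ becomes the square of $q(\mathbf x(\theta))$, which has degree at most $r$ in each variable, times $\prod_{i\in J}\sin\theta_i$ or $\cos\theta_i$, which adds at most $1$. $\square$

For example, (1) becomes $1+\cos\theta=\frac12(1+\cos\theta)^2+\frac12\sin^2\theta$. The point of the lemma is that all products of constraints, the very thing the guess relied on, are absorbed into squares.

Bernstein's inequality says that a real trigonometric polynomial $T$ in one variable of degree at most $S$ satisfies $\|T'\|_\infty\le S\|T\|_\infty$; for $T=\cos S\theta$ there is equality.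

**Lemma 3 (vector form).** Let $H:\mathbb R^n\to\mathbb R^N$ be a real trigonometric polynomial of degree at most $S$ in each variable with $|H|\le B$ everywhere. Then $|\partial^\alpha H|\le S^{|\alpha|}B$ everywhere. In particular the Taylor coefficient $H_\alpha=\partial^\alpha H(0)/\alpha!$ satisfies $|H_\alpha|\le S^{|\alpha|}B/\alpha!$.

**Proof.** For a unit vector $c$ the scalar function $\langle c,H\rangle$ is bounded by $B$, so Bernstein in the variable $\theta_i$ gives $|\langle c,\partial_iH\rangle|\le SB$ everywhere. This holds for all unit $c$, so $|\partial_iH|\le SB$. Now $\partial_iH$ is again of degree at most $S$ in each variable; iterate. $\square$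

The bound does not involve $N$, the number of squares, over which we have no control. Here is the quantitative version of "the coefficient of $y_1^2y_2^2$ cannot be negative".

**Lemma 4.** Let $H:\mathbb R^2\to\mathbb R^N$ be a real trigonometric polynomial of degree at most $S$ in each variable, with $|H|\le B$ everywhere and $|H|\le A$ on both axes $\theta_2=0$ and $\theta_1=0$. Then the coefficient of $\theta_1^2\theta_2^2$ in the Taylor series of $|H|^2$ at $0$ is at least $-S^4\big(\frac52AB+\frac12A^2\big)$.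

**Proof.** Let $H_{ij}=\partial_1^i\partial_2^jH(0)/(i!j!)$. The coefficients with $i=0$ or $j=0$ are Taylor coefficients of the restriction of $H$ to an axis, where the bound is $A$. So Lemma 3, applied to these restrictions and to $H$, gives
$$|H_{00}|\le A,\quad|H_{10}|,|H_{01}|\le SA,\quad|H_{20}|,|H_{02}|\le\tfrac12S^2A,\quad|H_{12}|,|H_{21}|\le\tfrac12S^3B,\quad|H_{22}|\le\tfrac14S^4B.$$
The coefficient in question is
$$|H_{11}|^2+2\big(H_{00}\cdot H_{22}+H_{20}\cdot H_{02}+H_{10}\cdot H_{12}+H_{01}\cdot H_{21}\big).$$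
Drop $|H_{11}|^2\ge0$. The bracket is at least $-\big(\frac14S^4AB+\frac14S^4A^2+\frac12S^4AB+\frac12S^4AB\big)$, and doubling gives the claim. $\square$

## 5. A first lower bound, with exponent $1/24$

Let us apply Lemma 4 directly. Suppose $f_\rho\in\mathcal T_{2r}$; by Lemma 1 take $n=2$, and by Lemma 2 with $x_i=\cos\theta_i$ write $F=|h|^2$ with $h=(h_j)_j$ of degree at most $S=r+1$ in each variable. Everywhere $|h|^2=F\le16$, and on the axes $u_1u_2=0$, so $|h|^2=2\rho^3$. Thus $B=4$ and $A=\sqrt2\,\rho^{3/2}$. On the other hand, since $u_i=\theta_i^2/2+O(\theta_i^4)$, the coefficient of $\theta_1^2\theta_2^2$ in $F=2\rho^3-3\rho u_1u_2+u_1u_2(u_1+u_2)$ is $-\frac34\rho$; the last summand has only terms of order at least $6$. Lemma 4 yields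
$$\tfrac34\rho\le(r+1)^4\big(10\sqrt2\,\rho^{3/2}+\rho^3\big)\le16\,(r+1)^4\rho^{3/2},$$
so $(r+1)^4\ge\frac3{64}\rho^{-1/2}$. With $t=f_{\rho,\max}/f_{\rho,\min}\le16\rho^{-3}$ this gives
$$r+1\ \ge\ \big(\tfrac3{64}\big)^{1/4}\rho^{-1/8}\ \ge\ \big(\tfrac3{64}\big)^{1/4}(t/16)^{1/24}.$$
A power of $t$, however small, already excludes a logarithmic bound. But this is far from the exponent $1/6$ of Theorem 1, and from the threshold $r\sim\rho^{-1/2}$ that the zoom suggests. What is lost is visible: we used $B=4$, that is, the value of $F$ at the far corner $\theta=(\pi,\pi)$. At distance $1/r$ from the origin, the scale that matters for Taylor coefficients of functions of degree $r$, the term $u_1^2u_2+u_1u_2^2$ has size only about $r^{-6}$. Bernstein's inequality sees the global maximum, and the argument stops at $\rho^{-1/8}$ because of it.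

## 6. Localizing with a Fejér factor: the exponent $1/6$

To make $F$ small away from the origin without leaving the world of squares, multiply every $h_j$ by a fixed trigonometric polynomial $K$, equal to $1$ at $0$, that decays at distance more than $1/r$. The product $FK^2$ is still a sum of squares, and the degree grows only by a constant factor.

**Proof of Theorem 1.** The range of $f_\rho$ was found in Section 3.

**Step 1: set-up.** The purpose is to produce a vector $H$ to which Lemma 4 applies. Let $f_\rho\in\mathcal T_{2r}$, $r\ge1$. By Lemma 1 take $n=2$; by Lemma 2 with $x_i=\cos\theta_i$, $F=\sum_jh_j^2$ with $h_j$ of degree at most $r+1$ in each variable, and $u_i=1-\cos\theta_i=2\sin^2(\theta_i/2)$. Put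
$$D(\theta)=\Big(\frac{\sin(r\theta/2)}{r\sin(\theta/2)}\Big)^2,\qquad K(\theta_1,\theta_2)=D(\theta_1)D(\theta_2).$$
Since $D(\theta)=r^{-2}\big|\sum_{j=0}^{r-1}e^{ij\theta}\big|^2$, it is an even trigonometric polynomial of degree $r-1$ with $0\le D\le1$, $D(0)=1$. Expanding,
$$\frac{\sin(r\theta/2)}{r\sin(\theta/2)}=\frac{1-r^2\theta^2/24+\cdots}{1-\theta^2/24+\cdots}=1-\frac{r^2-1}{24}\theta^2+O(\theta^4),$$
so $D(\theta)=1-a\theta^2+O(\theta^4)$ with $a=\frac{r^2-1}{12}$. Let $H=(h_jK)_j$ and $G:=FK^2=|H|^2$. Then $H$ has degree at most $S:=(r+1)+(r-1)=2r$ in each variable.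

**Step 2: sup bounds.** We find $B$ and $A$ for Lemma 4. The factor $D$ cancels $u_i$:
$$u_iD(\theta_i)=\frac{2\sin^2(r\theta_i/2)}{r^2}\le\frac2{r^2},\qquad\text{so}\qquad u_i^2D(\theta_i)^2\le\frac4{r^4},\quad u_iD(\theta_i)^2\le\frac2{r^2}.$$
Dropping the nonpositive term $-3\rho u_1u_2K^2$ of $G$,
$$|H|^2=G\le(u_1^2u_2+u_1u_2^2)D(\theta_1)^2D(\theta_2)^2+2\rho^3\le B^2:=\frac{16}{r^6}+2\rho^3 .$$
On the axes $u_1u_2=0$, so there $|H|^2=2\rho^3K^2\le A^2:=2\rho^3$.

**Step 3: the coefficient of $\theta_1^2\theta_2^2$ in $G$, computed.** We have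
$$G=\big(2\rho^3-3\rho u_1u_2+u_1u_2(u_1+u_2)\big)D(\theta_1)^2D(\theta_2)^2,$$
with $u_i=\theta_i^2/2+O(\theta_i^4)$ and $D(\theta_i)^2=1-2a\theta_i^2+O(\theta_i^4)$. The summand with $u_1u_2(u_1+u_2)$ has no terms of order below $6$. The coefficient is therefore
$$2\rho^3\cdot4a^2-\tfrac34\rho=\frac{\rho^3(r^2-1)^2}{18}-\tfrac34\rho\le\frac{\rho^3r^4}{18}-\tfrac34\rho .$$

**Step 4: comparison.** By Lemma 4 the same coefficient is at least $-S^4(\frac52AB+\frac12A^2)$. With $S^4=16r^4$ and $A^2=2\rho^3$,
$$\tfrac34\rho\le\tfrac1{18}\rho^3r^4+40\,r^4AB+16\,\rho^3r^4 .$$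
Put $\kappa=\rho r^2$. Then
$$\Big(\frac{r^4AB}{\rho}\Big)^2=\frac{r^8}{\rho^2}\cdot2\rho^3\Big(\frac{16}{r^6}+2\rho^3\Big)=32\kappa+4\kappa^4 ,$$
and dividing by $\rho$ we get
$$\tfrac34\le17\kappa^2+40\sqrt{32\kappa+4\kappa^4}.$$
The right side increases with $\kappa$. At $\kappa=10^{-5}$ we have $32\kappa+4\kappa^4<3.21\cdot10^{-4}<(0.01792)^2$, so the right side is less than $0.7168+2\cdot10^{-9}<0.72$. Hence $\kappa>10^{-5}$, that is, $\rho>10^{-5}r^{-2}$.

**Step 5: in terms of the ratio.** Let $t=f_{\rho,\max}/f_{\rho,\min}\le16\rho^{-3}$, so $\rho^{-1/2}\ge(t/16)^{1/6}$. Then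
$$r>10^{-5/2}\rho^{-1/2}\ge10^{-5/2}\,16^{-1/6}\,t^{1/6}>\tfrac1{600}t^{1/6},$$
since $10^{5/2}<317$, $16^{1/6}=2^{2/3}<1.59$ and $317\cdot1.59<600$.

**Step 6: no logarithmic bound.** Let $n\ge2$, $d\ge3$ and suppose $C=C(n,d)$ were as in the question; enlarging it, let $C>0$. We have $f_\rho\in\mathbb R[\mathbf x]_d$ and $t\ge6\rho^{-3}\to\infty$ as $\rho\to0$. For $r=\lceil C(1+\log t)\rceil\ge1$ we would have $f_\rho\in\mathcal T_{2r}$, so $\lceil C(1+\log t)\rceil>t^{1/6}/600$ for arbitrarily large $t$, a contradiction. $\square$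

## 7. Zooming with an arbitrary non-sum-of-squares

In Section 6 the polynomial $M$ was shown not to be a sum of squares by looking at one coefficient. Any polynomial that is not a sum of squares has some linear functional as witness, and the same argument runs with that functional in place of the coefficient.

**Theorem 2.** Let $0\le k\le n$, let $p$ be a real polynomial in $n$ variables of degree $\le d$, and let $P(y)=p(y_1^2,\dots,y_k^2,y_{k+1},\dots,y_n)$ have degree $2w$, $w\ge1$. Suppose $P\ge0$ on $\mathbb R^n$ and, for some $\eta>0$, $P+\eta$ is not a sum of squares of polynomials. Put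
$$f_\rho(\mathbf x)=\rho^{2w}\Big[p\Big(\tfrac{1-x_1}{\rho^2},\dots,\tfrac{1-x_k}{\rho^2},\tfrac{x_{k+1}}\rho,\dots,\tfrac{x_n}\rho\Big)+\eta\Big]\in\mathbb R[\mathbf x]_d,\qquad0<\rho\le1.$$
Then $f_\rho>0$ on $\Box_n$, $f_{\rho,\max}/f_{\rho,\min}\to\infty$ as $\rho\to0$, and there is $c>0$, depending only on $p,\eta$, such that $f_\rho\in\mathcal T_{2r}$, $r\ge1$, implies $r\ge c\,(f_{\rho,\max}/f_{\rho,\min})^{1/(2w)}$.

Here the first $k$ coordinates are zoomed at the boundary point $x_i=1$, where $1-\cos\theta$ is quadratic in $\theta$, and the others at the interior point $x_i=0$, where $\sin\theta$ is linear. For $n=k=2$, $p=u_1u_2(u_1+u_2-3)+1$ and $\eta=1$ we have $P+\eta=M$ and $w=3$, and $f_\rho$ is the family of Theorem 1 with $\rho^2$ in place of $\rho$.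

Write $\Sigma$ for the cone of sums of squares in $\mathbb R[y]_{2w}$. The squared polynomials then have degree at most $w$, since leading forms do not cancel.

**Lemma 5.** $\Sigma$ is closed in $\mathbb R[y]_{2w}$.

**Proof.** Let $m(y)$ be the vector of monomials of degree at most $w$. Then $q\in\Sigma$ if and only if $q=m^TAm$ with $A$ symmetric positive semidefinite. The matrix $\Gamma=\int mm^Te^{-|y|^2}dy$ is positive definite; let $\gamma>0$ be its least eigenvalue. Then $\int m^TAm\,e^{-|y|^2}dy=\operatorname{tr}(A\Gamma)\ge\gamma\operatorname{tr}A$. If $q_j=m^TA_jm\to q$, the integrals converge, so $\operatorname{tr}A_j$ and hence $A_j$ stay bounded. A subsequence converges to some positive semidefinite $A$, and $q=m^TAm$. $\square$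

**Proof of Theorem 2.**

**Step 1: size of $f_\rho$.** Assign weight $2$ to the first $k$ variables of $p$ and weight $1$ to the others. Distinct monomials of $p$ give distinct monomials of $P$, of degree equal to the weight. So all monomials of $p$ have weight $\omega\le2w$, and weight $2w$ occurs. A monomial of weight $\omega$ enters $f_\rho$ with the factor $\rho^{2w-\omega}$, so the coefficients of $f_\rho$ are polynomials in $\rho$, and $f_{\rho,\max}\le C_0$ for $\rho\le1$. Since $P\ge0$, we have $p\ge0$ on $\mathbb R_{\ge0}^k\times\mathbb R^{n-k}$, so $f_\rho\ge\eta\rho^{2w}>0$ on $\Box_n$. As $\rho\to0$, $f_\rho$ converges to the weight-$2w$ part of $p$ evaluated at $(1-x_1,\dots,1-x_k,x_{k+1},\dots,x_n)$. This is a nonzero polynomial, nonnegative on $\Box_n$ as a limit, so its maximum on $\Box_n$ is positive. At $(1,\dots,1,0,\dots,0)$ the value of $f_\rho$ is $\rho^{2w}(p(0)+\eta)\to0$. So $f_{\rho,\max}/f_{\rho,\min}\to\infty$.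

**Step 2: a strictly positive separating functional.** This is the witness that replaces the coefficient of $y_1^2y_2^2$. Since $\Sigma$ is a closed convex cone and $P+\eta\notin\Sigma$, there is a linear $L_1:\mathbb R[y]_{2w}\to\mathbb R$ with $L_1\ge0$ on $\Sigma$ and $L_1(P+\eta)<0$. Add to it a small positive multiple of $q\mapsto\int q\,e^{-|y|^2}dy$, small enough to keep the second sign. The integral is positive definite on squares, so the resulting $L_0$ satisfies, for some $\lambda,\delta>0$,
$$L_0(q^2)\ge\lambda\|q\|^2\quad(q\in\mathbb R[y]_w),\qquad L_0(P+\eta)\le-\delta,$$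
where $\|\cdot\|$ is the Euclidean norm of the coefficients; for a polynomial with vector values $q_\alpha\in\mathbb R^N$ as coefficients, $\|q\|^2=\sum_\alpha|q_\alpha|^2$. Fix $L_0$ once for all. From here on $C$ denotes constants, possibly different at each occurrence, that depend only on $p,\eta$ (hence on $n,w$), and in particular not on $\rho$, $r$ or the number of squares.

**Step 3: set-up.** Let $f_\rho\in\mathcal T_{2r}$, $r\ge1$. We want $\rho r\ge c_1$ for some $c_1>0$ depending only on $p,\eta$. If $\rho r>1$ this holds with $c_1=1$; so assume $\rho r\le1$. By Lemma 2 with $x_i=\cos\theta_i$ for $i\le k$ and $x_i=\sin\theta_i$ for $i>k$, $F=\sum_jh_j^2$ with $h_j$ of degree at most $r+1$ in each variable. Let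
$$D(\theta)=\Big(\frac{\sin(r\theta/2)}{r\sin(\theta/2)}\Big)^{2w},\qquad K=\prod_iD(\theta_i),\qquad H=(h_jK)_j,\qquad G=FK^2=|H|^2 .$$
As the $w$-th power of the factor in Section 6, $D$ is an even trigonometric polynomial of degree $w(r-1)$ with $0\le D\le1$, $D(0)=1$. So $H$ has degree at most $S:=r+1+w(r-1)\le(w+1)r$ in each variable, because $w\ge1$.

**Step 4: sup bound.** We show $|H|^2\le B^2$ with $B^2\le Cr^{-2w}$. For $0\le e\le4w$,
$$|\sin(\theta/2)|^eD(\theta)^2=\Big|\frac{\sin(r\theta/2)}{r}\Big|^e\cdot\Big|\frac{\sin(r\theta/2)}{r\sin(\theta/2)}\Big|^{4w-e}\le r^{-e}.$$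
Also $1-\cos\theta=2\sin^2(\theta/2)$ and $|\sin\theta|\le2|\sin(\theta/2)|$. So a monomial of $p$ of weight $\omega$ becomes, up to a constant and the factor $\rho^{2w-\omega}$, a product bounded by $\prod_i|\sin(\theta_i/2)|^{e_i}$ with $\sum e_i=\omega\le2w$. It contributes to $FK^2$ at most $C\rho^{2w-\omega}r^{-\omega}\le Cr^{-2w}$, by $\rho\le1/r$. The constant contributes at most $\eta\rho^{2w}\le\eta r^{-2w}$.

**Step 5: local expansion of $G$.** The aim is to see that, after zooming, $G$ is close to $P+\eta$. Substitute $\theta_i=\sqrt2\,\rho y_i$ ($i\le k$) and $\theta_i=\rho y_i$ ($i>k$), and let $[\,\cdot\,]$ denote truncation of a power series in $y$ to degree $\le2w$. Since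
$$\frac{1-\cos(\sqrt2\rho y)}{\rho^2}=y^2-\frac{\rho^2y^4}6+\cdots,\qquad\frac{\sin(\rho y)}\rho=y-\frac{\rho^2y^3}6+\cdots$$
have coefficients polynomial in $\rho^2$, so has $\rho^{-2w}F=p(\dots)+\eta$, and at $\rho=0$ we get $P+\eta$. Hence $[\rho^{-2w}F]=P+\eta+\rho^2E_\rho$ with $E_\rho$ bounded for $\rho\le1$.

Next, $D^2$ is a trigonometric polynomial of degree at most $2wr$ bounded by $1$, so by Lemma 3 the coefficient of $\theta^{2j}$ in $D^2$ is at most $(2wr)^{2j}/(2j)!$ in absolute value; odd coefficients vanish. After the substitution the coefficient of $y_i^{2j}$ is at most $C(\rho r)^{2j}$, and $\rho r\le1$. So $[K^2]=1+(\rho r)^2E'$ with $E'$ bounded by a constant $C$. Multiplying, and using $\rho\le\rho r$, $[\rho^{-2w}G]=P+\eta+(\rho r)^2E''$ with $E''$ bounded by $C$, and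
$$L_0\big([\rho^{-2w}G]\big)\le-\delta+C(\rho r)^2. \tag{4}$$

**Step 6: lower bound from squares.** Now use $G=|H|^2$. Let $V(y)=H(\theta(y))$, let $V_{\le w}$ be its part of degree $\le w$ and $V'$ its part of degrees $w+1,\dots,2w$. Products of two terms of degree $>w$ have degree $>2w$, so
$$[G]=[\,|V|^2]=|V_{\le w}|^2+[2V_{\le w}\cdot V'].$$
The first term is a sum of squares of the components, so $L_0$ of it is at least $\lambda\|V_{\le w}\|^2$. The coefficients of the second are sums of scalar products $2V_\alpha\cdot V_\beta$, in a number depending only on $n,w$, so by Cauchy–Schwarz $L_0$ of it is at least $-C\|V_{\le w}\|\,\|V'\|$. Completing the square,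
$$L_0([G])\ge\lambda\|V_{\le w}\|^2-C\|V_{\le w}\|\,\|V'\|\ge-C\|V'\|^2 .$$
By Lemma 3 and Step 4, for $w<|\alpha|\le2w$,
$$|V_\alpha|\le(\sqrt2\,\rho S)^{|\alpha|}B\le C(\rho r)^{|\alpha|}r^{-w}\le C(\rho r)^{w+1}r^{-w}.$$
Hence
$$L_0\big([\rho^{-2w}G]\big)\ge-C(\rho r)^{2w+2}r^{-2w}\rho^{-2w}=-C(\rho r)^2. \tag{5}$$

**Step 7: conclusion.** From (4) and (5), $\delta\le C(\rho r)^2$. So in all cases $r\ge c_1\rho^{-1}$ with $c_1>0$ depending only on $p,\eta$. By Step 1, $t=f_{\rho,\max}/f_{\rho,\min}\le C_0/(\eta\rho^{2w})$, so $\rho^{-1}\ge(\eta t/C_0)^{1/(2w)}$ and $r\ge c\,t^{1/(2w)}$. $\square$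

## 8. Which pairs $(n,d)$ admit a logarithmic bound

**Theorem 3.**

* The logarithmic bound is *true*, even with $r$ bounded independently of $f_{\max}/f_{\min}$, if $n=1$ ($r\ge\lceil d/2\rceil$ suffices for $d\ge1$), if $d=1$ ($r\ge1$ suffices), or if $(n,d)=(2,2)$ ($r\ge2$ suffices).
* It is *false* if $n\ge2,d\ge3$, or if $n\ge4,d=2$. In the cases $n\ge3,d\ge3$ and $n\ge4,d\ge2$ there are families with $f_{\max}/f_{\min}\to\infty$ for which $f\in\mathcal T_{2r}$ forces $r\ge c\,(f_{\max}/f_{\min})^{1/4}$.

The single case $(n,d)=(3,2)$ is not settled here.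

**Proof.** The true cases are Propositions 1 and 2. The failure for $n\ge2$, $d\ge3$ is Theorem 1. For the exponent $\frac14$ we need polynomials $P$ of degree $2w=4$ to feed into Theorem 2. Lemma 1 then carries the bound from $3$ or $4$ variables to more, since the range of $f_\rho$ does not change. Theorem 2 speaks of $r\ge1$; but if $\rho$ is so small that $t=f_{\rho,\max}/f_{\rho,\min}>c^{-4}$, it shows $f_\rho\notin\mathcal T_2\supseteq\mathcal T_0$, so for these $\rho$ the case $r=0$ does not occur. The logarithmic bound then fails as in Step 6 of Section 6: with $r=\lceil C(1+\log t)\rceil$ one would get $\lceil C(1+\log t)\rceil\ge c\,t^{1/4}$ for arbitrarily large $t$.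

**Step 1: $n\ge3$, $d\ge3$.** Take three variables, $k=2$, and the cubic
$$p(u,v,z)=(u-v)^2+2z^2(u+v)+1-4z(u-v).$$
With $a=y_1+y_2$, $b=y_1-y_2$, $z=y_3$ we have $ab=y_1^2-y_2^2$ and $a^2+b^2=2(y_1^2+y_2^2)$, so
$$P=a^2b^2+z^2a^2+z^2b^2+1-4abz\ \ge\ 0$$
by AM–GM: the product of the four positive terms is $(abz)^4$. The degree is $4$, so $w=2$. Take $\eta=1$.

Suppose $P+1=\sum h_j^2$ with $\deg h_j\le2$, written in the coordinates $a,b,z$. There are no $a^4,b^4,z^4$ terms, so no $h_j$ has an $a^2$, $b^2$ or $z^2$ term. Then the coefficient of $a^2$ in $\sum h_j^2$ is the sum of the squares of the coefficients of $a$ in the $h_j$; it is $0$ in $P+1$, so these vanish, and likewise for $b$ and $z$. Thus $h_j\in\operatorname{span}(1,ab,az,bz)$, and no product of two of these four monomials is $abz$. But the coefficient of $abz$ in $P+1$ is $-4$, a contradiction. Theorem 2 applies; explicitly, the family is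
$$f_\rho=(x_1-x_2)^2+2x_3^2(2-x_1-x_2)+4\rho x_3(x_1-x_2)+2\rho^4 .$$

**Step 2: $n\ge4$, $d\ge2$; the Horn form is nonnegative on the orthant.** Let
$$\mathcal H(u)=\Big(\sum_{i=1}^5u_i\Big)^2-4(u_1u_2+u_2u_3+u_3u_4+u_4u_5+u_5u_1).$$
The coefficient of $u_i^2$ is $1$, that of $u_iu_j$ is $-2$ for cyclically adjacent $i,j$ and $+2$ otherwise. Comparing coefficients one checks
$$\mathcal H=(u_1-u_2+u_3+u_4-u_5)^2+4u_2u_4+4u_3(u_5-u_4)$$
(the square has the wrong sign exactly at $u_2u_4$, $u_3u_4$, $u_3u_5$) and
$$\mathcal H=(u_1-u_2+u_3-u_4+u_5)^2+4u_2u_5+4u_1(u_4-u_5)$$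
(wrong sign exactly at $u_1u_4$, $u_1u_5$, $u_2u_5$). So $\mathcal H\ge0$ on $\mathbb R^5_{\ge0}$: use the first identity if $u_5\ge u_4$, the second otherwise. Take $n=k=4$ and $p(u_1,\dots,u_4)=\mathcal H(u_1,\dots,u_4,1)$. Then $d=2$, $2w=4$ and $P\ge0$.

**Step 3: $P$ is not a sum of squares.** Suppose it is, $P=\sum_jh_j^2$ with $\deg h_j\le2$. Homogenizing with $y_5$ makes $\mathcal H(y_1^2,\dots,y_5^2)$ a sum of squares of quadratic forms in $y_1,\dots,y_5$. Average over all sign changes $y_i\to\pm y_i$. The left side is unchanged. On the right, in the square of a form $\sum a_iy_i^2+\sum_{i<j}b_{ij}y_iy_j$, all products $y_i^2\cdot y_jy_l$ ($j\ne l$) and $y_iy_j\cdot y_ly_m$ with $\{i,j\}\ne\{l,m\}$ contain a variable to an odd power and average to zero, so $(\sum a_iy_i^2)^2+\sum b_{ij}^2y_i^2y_j^2$ remains. With $u_i=y_i^2$ we obtain an identity of polynomials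
$$\mathcal H(u)=u^TMu+\sum_{i<j}c_{ij}u_iu_j,\qquad M\succeq0,\ c_{ij}\ge0.$$
At $v=e_i+e_{i+1}$ (indices mod $5$) we have $\mathcal H(v)=1+1-2=0$. Both terms on the right are nonnegative at $v$, so $v^TMv=0$, and $Mv=0$ since $M\succeq0$. These five vectors are linearly independent: a vector $s$ orthogonal to all of them has $s_{i+1}=-s_i$ for all $i$ mod $5$, so going once around the odd cycle $s_1=-s_1$, and $s=0$. Hence $M=0$. Then the coefficient of $u_1u_2$ in $\mathcal H$ would be $c_{12}\ge0$, but it is $-2$. This is a contradiction.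

**Step 4: adding $\eta$.** We have $P\notin\Sigma$, and $\Sigma$ is closed by Lemma 5, so $P+\eta\notin\Sigma$ for some $\eta>0$. Theorem 2 applies with $w=2$, to the quadratics $f_\rho=\mathcal H(1-x_1,1-x_2,1-x_3,1-x_4,\rho^2)+\eta\rho^4$. $\square$
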